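# Superadditive arc densities and the Kostochka–Stiebitz conjecture on dicritical oriented graphs

## Three colors: slope $7/3$ against slope $2$

Digraphs in these notes are finite, without loops or parallel arcs, but a pair of opposite arcs $\{uv,vu\}$ is allowed; such a pair is called a *digon*. An *oriented graph* is a digraph with no digon. Paths and cycles are always directed, and "mono" abbreviates "monochromatic".

**Definition (dicoloring).** A map $\phi:V(D)\to[k]$ is a *$k$-dicoloring* of $D$ if no cycle of $D$ is mono, that is, if every color class induces an acyclic subdigraph. The *dichromatic number* $\vec\chi(D)$ is the least $k$ for which a $k$-dicoloring exists.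

A digon is a cycle of length $2$, so its two ends must receive different colors. A single arc imposes nothing by itself. For example, the bidirected complete digraph on $k$ vertices (a digon between any two vertices) has dichromatic number $k$, while a directed triangle has dichromatic number $2$.

**Definition (dicritical).** $D$ is *$k$-dicritical* if $\vec\chi(D)=k$ and $\vec\chi(H)<k$ for every proper subdigraph $H$ of $D$.

A digraph is $1$-dicolorable exactly when it has no cycle, so the $2$-dicritical digraphs are exactly the directed cycles. Among them, the oriented graphs are the directed cycles of length at least $3$.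

Let $d_k(n)$ be the minimum number of arcs of a $k$-dicritical digraph of order $n$, and let $o_k(n)$ be the minimum number of arcs of a $k$-dicritical *oriented graph* of order $n$, with $o_k(n)=+\infty$ if there is none. Clearly $o_k(n)\ge d_k(n)$. Does forbidding digons cost a positive proportion of extra arcs? The following is stated as a conjecture of Kostochka and Stiebitz in Frédéric Havet, Lucas Picasarri-Arrieta, Clément Rambaud, "On the minimum number of arcs in $4$-dicritical oriented graphs", arXiv:2306.10784 (2023).

**Conjecture.** For any $k\ge 3$ there is a constant $\alpha_k>0$ such that $o_k(n)>(1+\alpha_k)\,d_k(n)$ for $n$ sufficiently large.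

We shall prove it. We may use two known results about three colors:
$$o_3(n)\ \ge\ \tfrac73 n+\tfrac23,\qquad\qquad d_3(n)\ge 2n\ \text{ with equality if and only if } n\ge3 \text{ is odd.}\tag{1}$$

The case $k=3$ is now easy: we need an upper bound on $d_3(n)$ of slope $2$ for *all* $n$. For odd $n$, (1) gives $d_3(n)=2n$. For even $n$ we construct an example by hand.

**Claim.** For even $n\ge4$, $d_3(n)\le 2n+1$.

*Proof.* Let $n=4+2m$. Take a directed triangle on $a,b,c$, a vertex $x$, digons $\{x,a\}$ and $\{x,b\}$, and a bidirected path $P$ (a path whose every edge is a digon) with $2m+1$ digons from $x$ to $c$. There are $4+2m=n$ vertices and $3+4+2(2m+1)=9+4m=2n+1$ arcs.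

Suppose it had a $2$-dicoloring, with $x$ of color $1$. Then $a,b$ have color $2$. Colors alternate along $P$, which has an odd number of digons, so $c$ has color $2$ as well, and the triangle is mono. So there is no $2$-dicoloring.

Now delete one arc; we give a $2$-dicoloring.

- An arc of the triangle. Color $x$ with $1$, alternate along $P$, and give $a,b,c$ color $2$. The only mono arcs are the two remaining triangle arcs.
- An arc of the digon $\{x,a\}$ (the digon $\{x,b\}$ is treated in the same way). Give $x,a$ color $1$, give $b,c$ color $2$, alternate along $P$. The only mono arcs are one arc between $x$ and $a$ and the arc between $b$ and $c$.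
- An arc of a digon of $P$. Give $x,c$ color $1$ and $a,b$ color $2$. Along $P$, let the two ends of the damaged digon have equal colors and let the colors alternate across the other $2m$ digons; since $2m$ is even, the two ends of $P$ indeed agree. The only mono arcs are the arc between $a$ and $b$ and the surviving arc of the damaged digon. Together these two arcs form no cycle: a cycle formed by two arcs is a digon, and these two arcs join different pairs of vertices.

So every arc deletion gives a $2$-dicolorable digraph. Recoloring one end of the deleted arc with a third color shows $\vec\chi=3$. There are no isolated vertices, so every proper subdigraph misses an arc. The digraph is therefore $3$-dicritical. $\blacksquare$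

So $d_3(n)\le 2n+1$ for all $n\ge3$, while $o_3(n)\ge\frac73n+\frac23$. If $1+\alpha<\frac{7/3}{2}=\frac76$, then $(1+\alpha)(2n+1)<\frac73n+\frac23$ for large $n$. This is the conjecture for $k=3$, with any $\alpha_3<\frac16$.

What changes for $k\ge4$? The argument compared two slopes. An upper slope for $d_k$ can again be found by construction; it will be $k-\frac2{k-1}$, which equals $2$ at $k=3$. What is missing is a *lower* slope for $o_k$. The bound everyone can prove is the following.

**Degree bound.** If $q\ge1$ and $D$ is $(q+1)$-dicritical, every vertex has in-degree and out-degree at least $q$; hence $|A(D)|\ge q|V(D)|$.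

*Proof.* Let $v$ be a vertex and take a $q$-dicoloring of $D-v$. If $v$ had fewer than $q$ out-neighbors, some color $c$ would not appear on them. Give $v$ color $c$: no mono cycle can leave $v$, so $D$ would be $q$-dicolorable. In-degrees are treated symmetrically. Sum the out-degrees. $\blacksquare$

This gives slope $k-1$ for $o_k$, and $k-1<k-\frac2{k-1}$ as soon as $k>3$. For $k=5$ we would have $4$ against $4.5$. On the other hand, four colors are twice two colors, and $2\cdot\frac73=\frac{14}3>4.5$. So it would suffice to show that the slopes for oriented graphs *add* when the palettes are joined.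

## The constants $\eta_q$ and what will be proved

For $q\ge1$ put
$$\eta_q:=\inf_n \frac{o_{q+1}(n)}{n}.$$
The index $q$ is the number of colors that do *not* suffice. Since the $2$-dicritical oriented graphs are the directed cycles of length at least $3$, $\eta_1=1$. By (1), $\eta_2\ge\frac73$. By the degree bound, $\eta_q\ge q>0$.

**Theorem 1 (superadditivity).** If $q=q_1+\dots+q_p$ with all $q_i\ge1$, then $\eta_q\ge\eta_{q_1}+\dots+\eta_{q_p}$.

**Corollary 2.** For all $n$: $o_k(n)\ge\frac{7(k-1)}6\,n$ if $k\ge3$ is odd, and $o_k(n)\ge\frac{7k-8}6\,n$ if $k\ge4$ is even.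

*Proof from Theorem 1.* Let $q=k-1$. If $q=2s$, then $\eta_q\ge s\,\eta_2\ge\frac{7s}3=\frac{7q}6$. If $q=2s+1$, then $\eta_q\ge s\,\eta_2+\eta_1\ge\frac{7(q-1)}6+1=\frac{7q-1}6=\frac{7k-8}6$. $\blacksquare$

**Proposition 3.** For every $k\ge3$ there is $C_k$ with $d_k(n)\le\left(k-\frac2{k-1}\right)n+C_k$ for all $n\ge k$.

**Theorem 4.** For every $k\ge3$, $\liminf_n o_k(n)/d_k(n)\ge\lambda_k$, where $\lambda_4=\frac{171}{170}$; $\lambda_k\ge\frac{28}{27}$ for odd $k\ge3$; $\lambda_k\ge\frac{85}{84}$ for even $k\ge6$; and $\lambda_k\to\frac76$ as $k\to\infty$. So the conjecture holds, and even with one constant for all $k$: for $\alpha=\frac1{171}$ and every $k\ge3$, $o_k(n)>(1+\alpha)d_k(n)$ for $n\ge n_0(k)$.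

One value of $k$ needs an extra input. For $k=4$, Corollary 2 gives slope $\frac{10}3$, and Proposition 3 gives $4-\frac23=\frac{10}3$ as well: the two slopes coincide. There, and only there, we quote a theorem of F. Havet, L. Picasarri-Arrieta, C. Rambaud, *On the minimum number of arcs in 4-dicritical oriented graphs*, WG 2023, LNCS 14093: every $4$-dicritical oriented graph on $n$ vertices has at least $\left(\frac{10}3+\frac1{51}\right)n-1$ arcs.

Three basic facts will be used throughout; $q\ge1$.

**Fact A.** If a digraph is not $q$-dicolorable, a minimal non-$q$-dicolorable subdigraph $F$ of it is $(q+1)$-dicritical. Indeed every proper subdigraph of $F$ is $q$-dicolorable by minimality. Moreover $F$ has an arc $a$ (a digraph without arcs is $1$-dicolorable), and taking a $q$-dicoloring of $F-a$ and recoloring one end of $a$ with a new color shows $\vec\chi(F)\le q+1$.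

**Fact B.** If $F$ has no isolated vertex, is not $q$-dicolorable, and $F-a$ is $q$-dicolorable for each arc $a$, then $F$ is $(q+1)$-dicritical. Indeed, a proper subdigraph misses an arc, or a vertex and hence an arc at that vertex; so it lies in some $F-a$. And $\vec\chi(F)\le q+1$ by the same recoloring.

**Fact C.** Oriented graphs of arbitrarily large dichromatic number exist; hence $(q+1)$-dicritical oriented graphs exist and $\eta_q<\infty$. Let $D$ be oriented and not $(k-1)$-dicolorable; for $k=1$ take one vertex. Take two disjoint copies $D',D''$ and a new vertex $s$, with all arcs from $D'$ to $D''$, from $D''$ to $s$, and from $s$ to $D'$. In a $k$-dicoloring both copies would use all $k$ colors, so the color of $s$ would appear on some $y'\in D'$ and some $y''\in D''$, and $s\to y'\to y''\to s$ would be mono. So the new oriented graph is not $k$-dicolorable. Iterate and apply Fact A.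

## Superadditivity when every subset is sparse, and where that stops

Let us try Theorem 1 with $p=2$ and $\rho=\eta_{q_1}+\eta_{q_2}$. For a vertex set $T$ let $e(T)$ be the number of arcs of $D[T]$. Suppose first that the oriented graph $D$ is sparse *everywhere*:
$$e(T)<\rho|T|\quad\text{for every nonempty } T\subseteq V(D).$$
Suppose we can split $V(D)=S_1\cup S_2$ so that $e(T)<\eta_{q_i}|T|$ for all nonempty $T\subseteq S_i$. Then $D[S_i]$ contains no $(q_i+1)$-dicritical subdigraph, since such a subdigraph on vertex set $T$ would have at least $\eta_{q_i}|T|$ arcs. By Fact A, $D[S_i]$ is $q_i$-dicolorable. Using disjoint palettes on $S_1$ and $S_2$ we get a $q$-dicoloring of $D$.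

There are two points to settle.

First, the splitting itself. We know only that *average* degrees are small, and we want to divide sparsity in the ratio $\eta_{q_1}:\eta_{q_2}$ hereditarily.

Second, a $(q+1)$-dicritical $D$ with fewer than $\rho|V(D)|$ arcs is sparse only as a whole; nothing prevents a subset $T$ from having $e(T)\ge\rho|T|$. The natural repair is a minimality argument. Let $W(S)$ be the number of arcs with at least one end in $S$, and choose a nonempty $S$, minimal under inclusion, with $W(S)<\rho|S|$. We shall see that every subset of $S$ is then sparse, even when one also counts the arcs leaving $S$. By criticality $D-S$ has a $q$-dicoloring. But we cannot color $D[S]$ independently of it: mono cycles may cross between $S$ and its complement. So we need an *extension* statement, in which the boundary arcs are charged to $T$, with exactly the threshold $\eta_q$.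

The two points are settled in turn: first the splitting (with boundary weights $b_i$ built in), then the extension.

## Splitting sparsity: vertex weights that turn a fractional orientation into a potential

The first approach to splitting is a local search. With two parts and equal targets, choose the partition with the fewest arcs inside the parts. Moving a vertex $v\in S_1$ to $S_2$ does not help, so $v$ has at most half of its neighbors in its own part. If all degrees are below $2\rho$, this gives what we want, because then for nonempty $T\subseteq S_1$
$$e(T)\le\tfrac12\sum_{v\in T}d_{S_1}(v)\le\tfrac14\sum_{v\in T}d(v)<\tfrac{\rho}2|T|.$$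
With only average degrees bounded, it fails. Take target $1$ for each of two parts, so $\rho=2$, and let the underlying graph be a triangle $abc$ with three pendant vertices attached to each of $a,b,c$, oriented in any way. Every nonempty $T$ has $e(T)\le|T|<2|T|$. Consider the partition $\{a,b,c\}\mid\{\text{leaves}\}$. Moving a triangle vertex removes $2$ inner arcs and creates $3$; moving a leaf removes none and creates $1$. No single move helps, yet $e(\{a,b,c\})=3$ is not less than $1\cdot3$.

The remedy is to weight arcs. Sparsity means that each arc can be shared between its two ends, as $o(u,v)+o(v,u)=1$, so that every vertex $v$ receives a total of less than $\rho$. We would like to run the local search with $o(v,u)$ in place of $1$. But when $v$ moves, the cost of the arc should be seen as $o(v,u)$, and when $u$ moves, as $o(u,v)$; these differ, and we need *one* function $\Phi$ for both. This works if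
$$o(v,u)=z_v\,w(uv)\quad\text{with } z_v>0 \text{ and } w \text{ symmetric},$$
for then minimizing a sum of $w$'s is, up to the factor $1/z_v$, the right test at $v$. Together with $o(u,v)+o(v,u)=1$ this forces $w(uv)=\frac1{z_u+z_v}$. In the example, $z=1$ on the triangle and $z=3$ on the leaves does it: a triangle vertex receives $\frac12+\frac12+3\cdot\frac14=\frac74<2$, a leaf receives $\frac34<2$. A triangle arc now weighs $\frac12$ and a pendant arc $\frac14$, so moving $a$ to the other part removes weight $1$ and creates weight $\frac34$: the bad partition is no longer a local minimum.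

So we look for $z=e^{\mu}$ such that $\sum_u\frac{z_v}{z_u+z_v}$ is small at every $v$. This sum is the derivative of $\sum\ln(e^{\mu_u}+e^{\mu_v})$ with respect to $\mu_v$; hence we minimize such a function.

**Lemma 5.** Let $S$ be a finite nonempty vertex set of a digraph $D$ with $D[S]$ oriented. Let $b_1,\dots,b_p:S\to\mathbb Z_{\ge0}$, $b=\sum_ib_i$, $c_1,\dots,c_p>0$, $\rho=\sum_ic_i$. Let $e(T)$ be the number of arcs of $D[T]$, and $b(T)=\sum_{v\in T}b(v)$, similarly $b_i(T)$. If $e(T)+b(T)<\rho|T|$ for all nonempty $T\subseteq S$, then there is a partition $S=S_1\cup\dots\cup S_p$ (parts may be empty) such that $e(T)+b_i(T)<c_i|T|$ for every $i$ and every nonempty $T\subseteq S_i$.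

*Proof.* Write $N_S(v)$ for the set of vertices of $S$ joined to $v$ by an arc. Since $D[S]$ is oriented, each such neighbor corresponds to exactly one arc.

**Step 1: weights with small load at every vertex.** We want $z_v>0$ for $v\in S$ such that, with $w(uv)=\frac1{z_u+z_v}$ and $o(v,u)=z_vw(uv)$,
$$g(v):=\sum_{u\in N_S(v)}o(v,u)+b(v)<\rho\qquad\text{for all }v\in S.\tag{2}$$
Let $r'=\max_{\emptyset\ne T\subseteq S}\frac{e(T)+b(T)}{|T|}$. There are finitely many $T$, so $r'<\rho$; fix $r\in(r',\rho)$. For $\mu\in(-\infty,0]^S$ let
$$J(\mu)=\sum_{uv\in A(D[S])}\ln\left(e^{\mu_u}+e^{\mu_v}\right)+\sum_{v\in S}(b(v)-r)\mu_v.$$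

We show that $J$ attains its minimum. Put $\nu=-\mu\ge0$ and $T_t=\{v:\nu_v>t\}$ for $t\ge0$. Since $\ln(e^x+e^y)\ge\max(x,y)$, and $\max(\mu_u,\mu_v)=-\min(\nu_u,\nu_v)$,
$$J(\mu)\ge\sum_v(r-b(v))\nu_v-\sum_{uv\in A(D[S])}\min(\nu_u,\nu_v).$$
Now $\nu_v$ is the length of the set of $t\ge0$ with $v\in T_t$, and $\min(\nu_u,\nu_v)$ is the length of the set of $t\ge0$ with both $u,v\in T_t$. So the right-hand side equals
$$\int_0^\infty\big(r|T_t|-b(T_t)-e(T_t)\big)\,dt\ \ge\ \int_0^\infty(r-r')|T_t|\,dt=(r-r')\sum_v\nu_v,$$
where we used $e(T_t)+b(T_t)\le r'|T_t|$, which is trivial if $T_t=\emptyset$. Hence the set of $\mu\in(-\infty,0]^S$ with $J(\mu)\le J(0)$ is bounded. It is also closed and contains $0$, so it is compact and nonempty, and the continuous function $J$ attains its minimum over $(-\infty,0]^S$ at some point $\mu$.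

Each coordinate $\mu_v$ may be decreased without leaving $(-\infty,0]^S$. At a minimum this cannot decrease $J$, so $\partial J/\partial\mu_v\le0$ at $\mu$. Put $z_v=e^{\mu_v}>0$. Then
$$\frac{\partial J}{\partial\mu_v}=\sum_{u\in N_S(v)}\frac{e^{\mu_v}}{e^{\mu_u}+e^{\mu_v}}+b(v)-r=g(v)-r\le0,$$
so $g(v)\le r<\rho$, which is (2). Also $o(u,v)+o(v,u)=1$ for each arc $uv$ of $D[S]$.

**Step 2: a partition that no single move improves.** Among all partitions of $S$ into $p$ possibly empty parts, choose one minimizing
$$\Phi=\sum_i\frac1{c_i}\left(\sum_{uv\in A(D[S_i])}w(uv)+\sum_{v\in S_i}\frac{b_i(v)}{z_v}\right).$$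
Put $g_j(v)=\sum_{u\in N_S(v)\cap S_j}o(v,u)+b_j(v)$, so that $\sum_jg_j(v)=g(v)$. Let $v\in S_i$ and $j\ne i$. Moving $v$ to $S_j$ removes the terms of $v$ in part $i$ and adds its terms in part $j$. Since $w(uv)=o(v,u)/z_v$, the change of $\Phi$ is
$$\frac1{z_v}\left(\frac{g_j(v)}{c_j}-\frac{g_i(v)}{c_i}\right)\ge0.$$
Thus $c_j\frac{g_i(v)}{c_i}\le g_j(v)$ for all $j$ (with equality for $j=i$). Summing over $j$ and using (2),
$$\rho\,\frac{g_i(v)}{c_i}\le g(v)<\rho,\qquad\text{so}\qquad g_i(v)<c_i\quad\text{for every } v\in S_i.$$

**Step 3: from vertices to subsets.** Let $\emptyset\ne T\subseteq S_i$. Each arc inside $T$ is shared completely by its two ends, so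
$$e(T)+b_i(T)=\sum_{uv\in A(D[T])}\big(o(u,v)+o(v,u)\big)+b_i(T)\le\sum_{v\in T}g_i(v)<c_i|T|.\qquad\blacksquare$$

## Configurations: the colored outside as $q$ special vertices

Now the extension problem. We have an oriented graph on $S\sqcup O$ and a $q$-dicoloring of the part on $O$. For a vertex $y\in S$, what matters about $O$ is which colors appear on its out-neighbors and on its in-neighbors in $O$. This suggests contracting each color class of $O$ to one vertex.

**Definition (configuration).** Fix $q\ge1$. A *configuration* $C$ is a digraph $H$ on $T\sqcup X$, where $X=\{x_1,\dots,x_q\}$, such that $H[T]$ is oriented and no arc has both ends in $X$. Digons between $T$ and $X$ are allowed. Put $f(C)=|A(H)|$. A map $T\to[q]$, extended by $x_i\mapsto i$, is *feasible* for $H$ if $H$ has no mono cycle under it. $C$ is *infeasible* if it has no feasible map. $C$ is *critical* if it is infeasible, $H-a$ has a feasible map for each arc $a$, and every vertex of $T$ is incident with an arc.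

The vertices of $X$ have distinct colors, so **a mono cycle contains at most one vertex of $X$**. We use this constantly.

Two examples. For $q=1$ there is only one map, so "infeasible" means that $H$ has a cycle. The critical configurations are exactly the cycles (with $x_1$ isolated if it is not on the cycle). If the cycle avoids $x_1$, then $f(C)=|T|$; if it passes through $x_1$, then $f(C)=|T|+1$. For general $q$, let $T=\{y\}$ with a digon between $y$ and every $x_i$. Every color is forbidden at $y$, and deleting an arc of the digon $\{y,x_i\}$ frees color $i$. So this configuration is critical, with $f(C)=2q$.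

*Every infeasible configuration contains a critical one, with nonempty $T$.* Delete arcs as long as the configuration stays infeasible, then delete isolated vertices of $T$. Deleting isolated vertices does not change feasibility, neither of $H$ nor of any $H-a$. If $T$ were empty there would be no arcs and the empty map would be feasible; so $T\ne\emptyset$.

**Lemma 6.** Let $\eta=\eta_q$. Every critical configuration satisfies $f(C)\ge\eta|T|$.

For $q=1$ this is the observation above, with $\eta_1=1$. The case in which $X$ plays no role is also immediate: if no arc of $H$ meets $X$, then $H[T]$ is an oriented graph without isolated vertices, not $q$-dicolorable, and every $H[T]-a$ is $q$-dicolorable. By Fact B it is $(q+1)$-dicritical, so $f(C)\ge o_{q+1}(|T|)\ge\eta|T|$. Everything else is about arcs at $X$.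

## Embedding a critical configuration in an oriented graph costs a constant

The first thing to try for Lemma 6 is to replace $X$ by an oriented gadget that simulates $q$ vertices with $q$ distinct fixed colors, thus obtaining a genuine oriented graph to which the definition of $\eta$ applies.

**The gadget.** Let $F_1,\dots,F_q$ be disjoint copies of one $(q+1)$-dicritical oriented graph (Fact C), and let $u_jv_j\in A(F_j)$ be corresponding arcs. Let $\Gamma$ be the union of the digraphs $F_j-u_jv_j$ together with all arcs $u_jv_l$ for $j\ne l$. Between $F_j$ and $F_l$ there are only the arcs $u_jv_l$ and $u_lv_j$, which are not opposite; so $\Gamma$ is oriented. It has these properties.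

- In every $q$-dicoloring of $\Gamma$, for each $j$ there is a mono path from $v_j$ to $u_j$ inside $F_j-u_jv_j$. Otherwise restoring $u_jv_j$ would give a $q$-dicoloring of $F_j$.
- In every $q$-dicoloring of $\Gamma$, the vertices $v_1,\dots,v_q$ have distinct colors. If $v_j,v_l$ ($j\ne l$) had the same color, then, since $u_j$ has the color of $v_j$ and $u_l$ that of $v_l$, $v_j\leadsto u_j\to v_l\leadsto u_l\to v_j$ would be a mono cycle.
- $\Gamma$ has a $q$-dicoloring in which $u_j$ and $v_j$ have color $j$ for every $j$. Take a $q$-dicoloring of $F_j-u_jv_j$; as in the first item $u_j$ and $v_j$ have the same color, and we permute colors so that it is $j$. The arcs $u_jv_l$ between copies are then not mono, so a mono cycle would lie in one copy, where there is none.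

**The embedding.** Let $C$ be any critical configuration. Form $D^*$ from disjoint copies of $\Gamma$ and $H[T]$ by turning each arc $yx_j$ of $H$ into $yv_j$ and each arc $x_jy$ into $u_jy$. So arcs into $x_j$ arrive at $v_j$ and arcs out of $x_j$ depart from $u_j$. Since $u_j\ne v_j$, digons of $H$ disappear: $D^*$ is oriented.

*$D^*$ is not $q$-dicolorable.* Suppose it has a $q$-dicoloring. Permute colors so that $v_j$, and hence $u_j$, has color $j$ for each $j$. As $C$ is infeasible, the restriction to $T$ leaves a mono cycle in $H$. If this cycle avoids $X$, it is a mono cycle of $D^*$. If it contains $x_j$, as $y\to x_j\to y'$ (possibly $y=y'$), replace this passage by $y\to v_j\leadsto u_j\to y'$, where the middle part is a mono path in $F_j-u_jv_j$. We get a mono cycle in $D^*$ in either case, a contradiction.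

*For each arc $a$ of $H$, deleting the image of $a$ from $D^*$ gives a $q$-dicolorable digraph.* Color $\Gamma$ with $u_j,v_j$ of color $j$, and color $T$ by a feasible map of $H-a$. Suppose there is a mono cycle, of color $j$. It lies neither inside $\Gamma$ nor inside $T$, so it has a maximal segment in $T$. This segment is entered from $\Gamma$, hence from some $u_l$, of color $l$; so $l=j$. Likewise it is left to $v_j$. Replacing the outside by $x_j$, the segment closes up to a mono cycle through $x_j$ in $H-a$, a contradiction.

By Fact A, $D^*$ contains a $(q+1)$-dicritical subdigraph $F$. It contains the image of every arc of $H$, because without that arc $D^*$ is $q$-dicolorable. Hence it contains all of $T$, since each vertex of $T$ is incident with an arc of $H$. As $F$ is an oriented graph,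
$$f(C)+|A(\Gamma)|\ \ge\ |A(F)|\ \ge\ \eta|V(F)|\ \ge\ \eta|T|.\tag{3}$$

This is Lemma 6 up to the additive constant $|A(\Gamma)|$. But Lemma 7 below needs the exact inequality, for sets $T$ that may have a single vertex, so this loss is not affordable. Note, however, that $\Gamma$ depends only on $q$ and not on $C$. If we could build from $C$ arbitrarily long critical configurations, made of $N$ copies of $C$ that share the *same* $X$, the constant would be spread over $N$ copies.

## Chaining copies of a configuration: end of the proof of Lemma 6

For $q=1$ the chain is easy to see: cut two cycles through $x_1$ open at $x_1$ and join them into one longer cycle through $x_1$. The first loses its arc into $x_1$, the second its arc out of $x_1$, and one arc joins them. We do this in general.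

*Proof of Lemma 6.* The case with no arc at $X$ is done. Assume that some arc $a$ joins $T$ and some $x_i$.

**Step 1: both an arc into and an arc out of $x_i$.** $H-a$ has a feasible map. It is not feasible for $H$, so $a$ lies on a mono cycle of $H$. This cycle passes through $x_i$, and no arc lies inside $X$. So $H$ contains arcs $vx_i$ and $x_iw$ with $v,w\in T$ (possibly $v=w$). Fix $i,v,w$.

**Step 2: composing two critical configurations.** Let $C^1,C^2$ be critical, with digraphs $H^1,H^2$, disjoint sets $T^1,T^2$ and common $X$, and let $vx_i\in A(H^1)$, $x_iw\in A(H^2)$. The digraphs $H^1,H^2$ share no arc. Let $C^1*C^2$ be obtained from $H^1\cup H^2$ by deleting $vx_i$ and $x_iw$ and adding the arc $vw$. It is a configuration on $T=T^1\sqcup T^2$, and $vw$ is the only arc between $T^1$ and $T^2$. We have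
$$f(C^1*C^2)=f(C^1)+f(C^2)-1.$$
We claim that $C^1*C^2$ is critical. One remark serves all cases:

(R) *A mono cycle of $C^1*C^2$ that avoids $vw$ lies in $T^1\cup X$ or in $T^2\cup X$.* It has at most one vertex in $X$; apart from that vertex it is a path or a cycle in $T$ that does not use the only arc between $T^1$ and $T^2$.

*$C^1*C^2$ is infeasible.* Suppose $\varphi$ is feasible. Its restriction to $T^1$ is feasible for $H^1-vx_i$ but not for $H^1$. So a mono cycle of $H^1$ passes through $vx_i$: we get $\varphi(v)=i$ and a path of color $i$ from $x_i$ to $v$ in $H^1-vx_i$, inside $T^1\cup\{x_i\}$. In the same way, from $H^2$ we get $\varphi(w)=i$ and a path of color $i$ from $w$ to $x_i$ in $H^2-x_iw$, inside $T^2\cup\{x_i\}$. The two paths meet only in $x_i$, and $x_i\leadsto v\to w\leadsto x_i$ is a mono cycle, a contradiction.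

*Deleting an arc $a$ coming from $H^2$, or $a=vw$.* Let $a'=a$ if $a$ comes from $H^2$, and $a'=x_iw$ if $a=vw$. Let $\psi_1$ be feasible for $H^1-vx_i$; as above, infeasibility of $C^1$ gives $\psi_1(v)=i$. Let $\psi_2$ be feasible for $H^2-a'$. We claim that $\psi_1\cup\psi_2$ is feasible for $C^1*C^2$ without $a$. Suppose $Z$ is a mono cycle. If $Z$ avoids $vw$, then by (R) it lies in $H^1-vx_i$ or in $H^2-a'$, where there is no mono cycle. If $Z$ uses $vw$, then $a\ne vw$, so $a'=a\neq x_iw$, and $Z$ has color $i$. After $w$ it must return from $T^2$ to $T^1$; no arc leads from $T^2$ to $T^1$, so it passes through a vertex of $X$ of color $i$, that is, through $x_i$, and between $w$ and $x_i$ it stays in $T^2$. So $H^2-a'$ contains a path of color $i$ from $w$ to $x_i$. Together with the arc $x_iw$, which is in $H^2-a'$, this is a mono cycle in $H^2-a'$, a contradiction.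

*Deleting an arc $a\ne vx_i$ of $H^1$.* Let $\psi_1$ be feasible for $H^1-a$, and $\psi_2$ for $H^2-x_iw$; infeasibility of $C^2$ gives $\psi_2(w)=i$. Suppose that with $\psi_1\cup\psi_2$ there is a mono cycle $Z$ in $C^1*C^2$ without $a$. If $Z$ avoids $vw$, it lies by (R) in $H^1-a$ or in $H^2-x_iw$, which is impossible. If it uses $vw$, it has color $i$, and it goes from $T^2$ back to $T^1$ through $x_i$; so it reaches $v$ from $x_i$ inside $T^1$, in $H^1-a$. Together with the arc $vx_i$, which is in $H^1-a$, this is a mono cycle in $H^1-a$, a contradiction.

*No vertex of $T$ is isolated.* Only $v$ and $w$ lost an arc to a vertex of $X$, and both are ends of $vw$. The claim is proved.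

**Step 3: the chain.** Let $C_1=C$ and $C_{N+1}=C_N*C$ with a fresh copy of $C$ as second factor, always using as the arc into $x_i$ the arc $vx_i$ of the last copy of $C$ in $C_N$, and as the arc out of $x_i$ the arc $x_iw$ of the fresh copy. When a copy is appended it loses only its arc $x_iw$; so its arc $vx_i$ is still present when it is needed. By Step 2 each $C_N$ is critical. It has $N|T|$ vertices outside $X$, and
$$f(C_N)=N\,(f(C)-1)+1.$$

**Step 4: spreading the constant.** Apply (3) to $C_N$:
$$N(f(C)-1)+1+|A(\Gamma)|\ \ge\ \eta\,N|T|.$$
Divide by $N$ and let $N\to\infty$, with $\Gamma$ fixed: $f(C)\ge\eta|T|+1$. This is even a little more than required. $\blacksquare$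

For $q=1$ the final inequality reads $f(C)\ge|T|+1$ for cycles through $x_1$, which is the exact value found earlier.

## Extending a dicoloring across a sparse set

**Lemma 7.** Let $D$ be an oriented graph, $V(D)=S\sqcup O$, and let $\varphi$ be a $q$-dicoloring of $D[O]$. Let $b(T)$ be the number of arcs between $T$ and $O$. If $e(T)+b(T)<\eta_q|T|$ for all nonempty $T\subseteq S$, then $\varphi$ extends to a $q$-dicoloring of $D$.

*Proof.* If $S=\emptyset$ there is nothing to do. Otherwise we translate the problem into a configuration with $T=S$ and $H[S]=D[S]$: let $yx_c\in A(H)$ if and only if $y$ has an out-neighbor in $O$ of color $c$, and $x_cy\in A(H)$ if and only if $y$ has an in-neighbor in $O$ of color $c$.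

**Step 1: the configuration has a feasible map.** Otherwise it contains a critical configuration $C'$ on some nonempty $T'\subseteq S$, and $f(C')\ge\eta_q|T'|$ by Lemma 6. On the other hand, $C'$ has at most $e(T')$ arcs inside $T'$. To each of its arcs $yx_c$ we can assign an arc of $D$ from $y$ to a vertex of $O$ of color $c$, and to each of its arcs $x_cy$ an arc of $D$ from a vertex of $O$ of color $c$ to $y$. Distinct arcs are assigned distinct arcs, so there are at most $b(T')$ of them. Hence $f(C')\le e(T')+b(T')<\eta_q|T'|$, a contradiction.

**Step 2: a feasible map extends $\varphi$.** Use the feasible map on $S$ and $\varphi$ on $O$, and suppose $D$ has a mono cycle of color $c$. It is not inside $O$, because $\varphi$ is a dicoloring of $D[O]$, and not inside $S$, by feasibility. So it has a maximal segment in $S$, entered from a vertex of $O$ of color $c$ and left to a vertex of $O$ of color $c$. By the definition of $H$, the arcs from $x_c$ to the first vertex of the segment and from its last vertex to $x_c$ are present in $H$. This gives a mono cycle of $H$ through $x_c$, a contradiction. $\blacksquare$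

## Proof of superadditivity

*Proof of Theorem 1.* Let $\rho=\sum_i\eta_{q_i}$, and suppose that some $(q+1)$-dicritical oriented graph $D$ has fewer than $\rho|V(D)|$ arcs. We shall $q$-dicolor $D$.

**Step 1: a set that is sparse together with its boundary.** For $S\subseteq V(D)$ let $W(S)$ be the number of arcs with at least one end in $S$. Let $S$ be an inclusion-minimal nonempty set with $W(S)<\rho|S|$; it exists because $V(D)$ qualifies. For $T\subseteq S$ let $b(T)$ be the number of arcs between $T$ and $V(D)\setminus S$. We claim
$$e(T)+b(T)<\rho|T|\quad\text{for every nonempty }T\subseteq S.$$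
For $T=S$ the left-hand side is $W(S)$. For $T\subsetneq S$, the arcs that meet $S$ but not $S\setminus T$ are exactly those inside $T$ and those between $T$ and $V(D)\setminus S$. So $e(T)+b(T)=W(S)-W(S\setminus T)$. By minimality $W(S\setminus T)\ge\rho|S\setminus T|$, and the difference is less than $\rho|S|-\rho|S\setminus T|=\rho|T|$.

**Step 2: color outside and split the palette.** $D-S$ is a proper subdigraph of $D$, so it has a $q$-dicoloring $\varphi$ (the empty one if $S=V(D)$). Split $[q]$ into blocks $B_1,\dots,B_p$ with $|B_i|=q_i$. Let $O_i=\varphi^{-1}(B_i)$, and for $v\in S$ let $b_i(v)$ be the number of arcs between $v$ and $O_i$. Then $\sum_ib_i(T)=b(T)$ for $T\subseteq S$.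

**Step 3: split $S$ to match the palette.** Apply Lemma 5 with $c_i=\eta_{q_i}>0$. It gives a partition $S=S_1\cup\dots\cup S_p$ with
$$e(T)+b_i(T)<\eta_{q_i}|T|\quad\text{for every } i\text{ and every nonempty }T\subseteq S_i.$$

**Step 4: extend block by block.** For each $i$, the restriction of $\varphi$ to $O_i$ is a dicoloring of $D[O_i]$ with the $q_i$ colors of $B_i$. In the oriented graph $D[S_i\cup O_i]$ the arcs between $T\subseteq S_i$ and $O_i$ number $b_i(T)$. So Lemma 7, with $q_i$ in the role of $q$, extends this dicoloring to $D[S_i\cup O_i]$ with colors from $B_i$. The blocks are disjoint, so a color of $B_i$ appears only on $S_i\cup O_i$ and its class is acyclic. Together we have a $q$-dicoloring of $D$, contradicting $\vec\chi(D)=q+1$.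

Hence every $(q+1)$-dicritical oriented graph $D$ has at least $\rho|V(D)|$ arcs, that is, $\eta_q\ge\rho$. $\blacksquare$

With this, Corollary 2 is proved. Notice where criticality entered: only to color $D-S$.

## Dicritical digraphs with digons and few arcs

We now generalize the upper bound from the case $k=3$. There, the even examples came from one small digraph by lengthening a digon into a bidirected path of three digons. The general operation replaces a digon by a bidirected $K_k$ that lacks one digon; for $k=3$ this is exactly that lengthening.

*Proof of Proposition 3.* Fix $k\ge3$.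

**Step 1: base digraphs of every order.** For $\ell\ge2$ let $J_\ell$ consist of a bidirected complete digraph $Q$ on $k-2$ vertices, a directed cycle $Z$ of length $\ell$ (a digon if $\ell=2$), and digons between all $x\in Q$ and $y\in Z$. The $k-2$ colors on $Q$ are distinct and absent from $Z$, and $Z$ needs two colors; so $\vec\chi(J_\ell)=k$. After deletion of one arc, $k-1$ colors suffice:

- An arc of $Z$: color $Z$ with one color, for a total of $(k-2)+1$.
- An arc of a digon $\{x,x'\}\subseteq Q$: give $x,x'$ the same color, for a total of $(k-3)+2$.
- An arc of a digon $\{x,y\}$ with $x\in Q$, $y\in Z$: give $y$ the color of $x$, and give $Z-y$, which is acyclic, one new color, for a total of $(k-2)+1$.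

There are no isolated vertices, so by Fact B $J_\ell$ is $k$-dicritical. Its order $k-2+\ell$ can be any integer at least $k$, and it contains a digon.

**Step 2: an operation adding $k-1$ vertices.** Let $D$ be $k$-dicritical with a digon $\{u,v\}$, let $K$ be a disjoint bidirected $K_k$, and let $x,y\in V(K)$ be distinct. Form $D'$ from $D-\{uv,vu\}$ and $K-\{xy,yx\}$ by identifying $x$ with $u$ and adding the digon $\{v,y\}$. Then $D'$ has $k-1$ more vertices than $D$, and
$$-2+\big(k(k-1)-2\big)+2=k(k-1)-2=(k+1)(k-2)$$
more arcs. It contains a digon. We show that $D'$ is $k$-dicritical.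

*$D'$ is not $(k-1)$-dicolorable.* Let $\varphi$ be a $(k-1)$-dicoloring of $D'$. The $k-2$ vertices of $K-x-y$ have distinct colors, and $x$ and $y$ avoid all of them; so both have the one remaining color, that is, $\varphi(u)=\varphi(y)$. The digon $\{v,y\}$ gives $\varphi(y)\ne\varphi(v)$. So $\varphi(u)\ne\varphi(v)$, and the arcs $uv,vu$ are not mono when restored. Hence $\varphi$ restricted to $V(D)$ is a $(k-1)$-dicoloring of $D$, a contradiction.

For the arc deletions, we show that $D'-a$ is $(k-1)$-dicolorable.

*Deleting $a\in A(D)\setminus\{uv,vu\}$.* Take a $(k-1)$-dicoloring $\varphi$ of $D-a$. The digon $\{u,v\}$ is present, so $\varphi(u)\ne\varphi(v)$. Color $y$ with $\varphi(u)$, and the $k-2$ vertices of $K-x-y$ with the other $k-2$ colors. No vertex of $K-x$ is on a mono arc: $y$ differs from $v$ and from $K-x-y$, and it is not joined to $x$; the vertices of $K-x-y$ differ from each other and from $x,y$. So a mono cycle would lie in $D-a$, where there is none.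

For the remaining cases let $\psi$ be a $(k-1)$-dicoloring of $D-uv$. As $D$ has no $(k-1)$-dicoloring, restoring $uv$ creates a mono cycle through it, so $\psi(u)=\psi(v)$.

*Deleting an arc $a$ of a digon $\{s,t\}\ne\{x,y\}$ of $K$.* Use $\psi$ on $D$. On $K$ give $s,t$ one color and all other vertices distinct colors, $k-1$ colors in all, permuted so that $x$ gets $\psi(u)$. Since $\{s,t\}\ne\{x,y\}$, $y$ gets a color different from $\psi(u)=\psi(v)$. So no mono cycle uses an arc of the digon $\{v,y\}$. Without that digon, the two sides share only the vertex $u=x$, so a mono cycle lies on one side. On the side of $D$ there is none, as $\psi$ is a dicoloring of $D-\{uv,vu\}$; on the side of $K$ the only mono arc is the surviving arc between $s$ and $t$.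

*Deleting $vy$ or $yv$.* Use $\psi$ on $D-\{uv,vu\}$, give $y$ the color $\psi(u)$, and give the vertices of $K-x-y$ the remaining $k-2$ colors. The vertices of $K-x-y$ are on no mono arc, and $y$ is on only one, the surviving arc between $v$ and $y$. So no mono cycle meets $K-x$, and there is none in $D-\{uv,vu\}$.

So $D'$ is not $(k-1)$-dicolorable and every $D'-a$ is. $D'$ has no isolated vertex: $D$ has none by the degree bound, $u$ has digons to $K-x-y$ (nonempty as $k\ge3$), and $v$ has a digon to $y$. By Fact B, $D'$ is $k$-dicritical.

**Step 3: counting.** Every $n\ge k$ can be written as $n=n_0+m(k-1)$ with $n_0\in\{k,\dots,2k-2\}$ and $m\ge0$. Start from $J_{n_0-k+2}$, of order $n_0$, and apply the operation $m$ times. Each application adds, per new vertex,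
$$\frac{(k+1)(k-2)}{k-1}=\frac{k(k-1)-2}{k-1}=k-\frac2{k-1}$$
arcs. So $d_k(n)\le\left(k-\frac2{k-1}\right)n+C_k$, where $C_k$ is the largest number of arcs of one of the $k-1$ starting digraphs. $\blacksquare$

## Comparing the slopes for every $k$

*Proof of Theorem 4.* Let $q=k-1$ and
$$\tau_q=k-\frac2{k-1}=q+1-\frac2q=\frac{q^2+q-2}q=\frac{(q+2)(q-1)}q.$$

**Step 1: two slopes suffice.** Suppose $o_k(n)\ge\beta n-C$ for all $n$. Since $d_k(n)\le\tau_qn+C_k$ for $n\ge k$, we have
$$\liminf_n \frac{o_k(n)}{d_k(n)}\ge\frac{\beta}{\tau_q};$$
values $n$ with $o_k(n)=+\infty$ only help. If moreover $1+\alpha<\beta/\tau_q$, then for large $n$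
$$(1+\alpha)d_k(n)\le(1+\alpha)(\tau_qn+C_k)<\beta n-C\le o_k(n).$$
So we set $\lambda_k=\beta/\tau_q$ with the best $\beta$ we have.

**Step 2: $k\ge3$ odd, so $q\ge2$ even.** Corollary 2 gives $\beta=\frac{7q}6$. Here
$$\beta-\tau_q=\frac q6-1+\frac2q=\frac{q^2-6q+12}{6q}=\frac{(q-3)^2+3}{6q}>0.$$
Moreover $\lambda_k=\frac{7q^2}{6(q^2+q-2)}\ge\frac{28}{27}$, because this is equivalent to $189q^2\ge168(q^2+q-2)$, that is, to $21q^2-168q+336=21(q-4)^2\ge0$.

**Step 3: $k\ge6$ even, so $q\ge5$ odd.** Corollary 2 gives $\beta=\frac{7q-1}6$. Here
$$\beta-\tau_q=\frac{q-7}6+\frac2q=\frac{q^2-7q+12}{6q}=\frac{(q-3)(q-4)}{6q}>0.$$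
Moreover $\lambda_k=\frac{q(7q-1)}{6(q^2+q-2)}\ge\frac{85}{84}$, because this is equivalent to $84q(7q-1)\ge510(q^2+q-2)$, that is, to $78q^2-594q+1020\ge0$; after division by $6$, to $13q^2-99q+170=(q-5)(13q-34)\ge0$, which holds for $q\ge5$.

The factor $q-3$ in the difference shows again that Corollary 2 gives no gap at $q=3$.

**Step 4: $k=4$.** By the quoted theorem of Havet, Picasarri-Arrieta and Rambaud, $\beta=\frac{10}3+\frac1{51}=\frac{171}{51}$ with $C=1$. And $\tau_3=\frac{10}3=\frac{170}{51}$. So $\lambda_4=\frac{171}{170}$.

**Step 5: one constant for all $k$.** Both $\frac{28}{27}=1+\frac1{27}$ and $\frac{85}{84}=1+\frac1{84}$ exceed $\frac{171}{170}=1+\frac1{170}$. So $\lambda_k\ge\frac{171}{170}>1+\frac1{171}$ for every $k\ge3$, and Step 1 with $\alpha=\frac1{171}$ gives $o_k(n)>\left(1+\frac1{171}\right)d_k(n)$ for all $n\ge n_0(k)$. Finally, the formulas in Steps 2 and 3 show $\lambda_k\to\frac76$ as $k\to\infty$. Hence the conjecture of Kostochka and Stiebitz holds for every $k\ge3$, with, for example, $\alpha_k=\frac1{171}$. $\blacksquare$
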